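\title{Powers of the Commutator Ideal in the Lower Central Series Filtration of a Free Algebra}

\begin{abstract}
Let $A_n$ be the free associative algebra on $n\ge 2$ generators over a field of characteristic zero, and let $M_m$ be the two-sided ideal generated by the $m$-th term of its lower central series. We determine, for all $n$ and $k$, the largest $m$ such that $M_2^k\subseteq M_m$: it equals $\min\{k+1,\ 2\max(k-\lfloor n/2\rfloor,0)+2\}$. This disproves a conjectured formula; the smallest counterexample is $n=k=4$. The upper bounds come from two explicit algebras. The lower bound is an induction on the number of repeated generators in a product of commutators of generators.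
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\mathcal K$ be a field of characteristic zero, and let $A=A_n$ be the free associative unital $\mathcal K$-algebra on $n\ge2$ generators $x_1,\dots,x_n$. Write $[a,b]=ab-ba$. For subspaces $U,V$ of an algebra, $UV$ and $[U,V]$ denote the spans of the products $uv$ and of the commutators $[u,v]$. The \emph{lower central series} of $A$ and the ideals that it generates are
\[
L_1=A,\qquad L_i=[A,L_{i-1}]\quad(i\ge2),\qquad M_i=A\,L_i\,A .
\]
The ideals form a chain $A=M_1\supseteq M_2\supseteq M_3\supseteq\cdots$, and $A/M_m$ is the largest quotient of $A$ in which every iterated commutator of $m$ elements vanishes. In particular $M_2$ is the commutator ideal. The same formulas define $L_i(B)$ and $M_i(B)$ for any unital associative algebra $B$.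

The spaces $L_i$ behave well under the bracket: $[L_i,L_j]\subseteq L_{i+j}$. We ask how the ideals $M_i$ behave under the product. For integers $i_1,\dots,i_k\ge2$ let $\mathrm I(A_n,(i_1,\dots,i_k))$ be the largest $m$ with $M_{i_1}\cdots M_{i_k}\subseteq M_m$. This paper treats the powers of the commutator ideal,
\[
\mathrm I_n(k)=\mathrm I(A_n,(\underbrace{2,\dots,2}_{k}))=\max\{m: M_2^k\subseteq M_m\}.
\]
Since the chain is decreasing, $\mathrm I_n(k)\ge m$ means exactly that $M_2^k\subseteq M_m$. Throughout, $q=\lfloor n/2\rfloor$.

\medskip\noindent\emph{A first guess.} Suppose that an algebra $B$ has a central element $\hbar$ with $[B,B]\subseteq\hbar B$. Every bracket then contributes one factor $\hbar$, so $M_m(B)\subseteq\hbar^{m-1}B$. Counting powers of $\hbar$ suggests the rule $M_iM_j\subseteq M_{i+j-1}$, which would give $M_2^k\subseteq M_{k+1}$. An algebra of this kind shows that nothing better can hold (Proposition~\ref{prop:weyl}), so $\mathrm I_n(k)\le k+1$; in particular the maximum exists. The rule is true if $i$ or $j$ is odd (Theorem~\ref{thm:BJ}), and for $n=2$ the value $\mathrm I_2(k)=k+1$ is known. But the rule fails for $i=j=2$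 as soon as $n\ge4$. In the exterior algebra $\Lambda(\theta_1,\dots,\theta_4)$ every commutator is even, hence central, so $M_3=0$, while $[\theta_1,\theta_2][\theta_3,\theta_4]=4\theta_1\theta_2\theta_3\theta_4\neq0$.

\medskip\noindent\emph{A second guess.} Call a commutator $[x,y]$ of two generators an \emph{edge}. The ideal $M_2^k$ is spanned by products of $k$ edges with coefficients between them, and a product of two edges that share a generator lies in $M_3$ (Lemma~\ref{lem:alt}). Pretend for a moment that the coefficients are absent and that edges commute. Among any $q+1$ edges two share a generator, because $q+1$ disjoint edges need $2q+2>n$ generators. So from $k\ge q$ edges one can remove such pairs until at most $q$ edges are left, that is, $p=\lceil (k-q)/2\rceil$ times. The rule for odd indices gives $M_3^p\subseteq M_{2p+1}$ and $M_3^pM_2\subseteq M_{2p+2}$. For $q\ge2$ at least $q-1\ge1$ edges are left, and the count gives $2p+2$. For $q=1$ the number of edges left is $k-2p\in\{0,1\}$, and the count gives $k+1$. These numbers coincide with the formula conjectured in \cite{Dangovski}: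
\begin{equation}\label{eq:conj}
\mathrm I_n(k)\overset{?}{=}\begin{cases}
\max\left\{2\left\lceil \frac k2-\frac n4\right\rceil,0\right\}+2, & n\ge4 \text{ even},\\[2pt]
\max\left\{2\left\lceil \frac k2-\frac n4+\frac14\right\rceil,0\right\}+2, & n\ge5 \text{ odd},\\[2pt]
k+1, & \text{otherwise.}
\end{cases}
\end{equation}
Indeed, for $n=2q$ and for $n=2q+1$ the expression under the ceiling is $(k-q)/2$.

The greedy count is wasteful. Take $n=k=4$ and the product $[x_1,x_2]^3[x_3,x_4]$. However the four edges are paired, the pair containing $[x_3,x_4]$ is disjoint, and the count stops at $M_3M_2\subseteq M_4$. But modulo $M_3$ the product $[x_1,x_2][x_3,x_4]$ may be \emph{rewired} to $-[x_1,x_3][x_2,x_4]$, and then both new edges can be paired with a copy of $[x_1,x_2]$. This gives $M_3M_3\subseteq M_5$. With rewiring, one finds as many pairs as the two obstructions above allow.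

\begin{theorem}\label{thm:main}
Let $\mathcal K$ have characteristic zero, $n\ge2$, $k\ge1$ and $q=\lfloor n/2\rfloor$. Then
\[
\mathrm I_n(k)=\min\{\,k+1,\ 2\max(k-q,0)+2\,\}.
\]
That is, $\mathrm I_n(k)$ equals $2$ for $k\le q$, equals $2(k-q)+2$ for $q\le k\le 2q-1$, and equals $k+1$ for $k\ge 2q-1$.
\end{theorem}

The two forms agree because $2(k-q)+2\le k+1$ exactly when $k\le 2q-1$.

\begin{corollary}\label{cor:compare}
Formula \eqref{eq:conj} is correct exactly in the following cases: $n\in\{2,3\}$; or $n\ge4$ and $k\le\lfloor n/2\rfloor+1$; or $n\in\{4,5\}$ and $k$ is odd. In all other cases $\mathrm I_n(k)$ is larger than the conjectured value. In particular \eqref{eq:conj} fails for every $n\ge4$, and the smallest counterexample is $n=k=4$.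
\end{corollary}

\begin{proof}
For $n\in\{2,3\}$ we have $q=1$, so $k\ge2q-1$ and both values are $k+1$. Let $n\ge4$, so that $q\ge2$ and the conjectured value is $2\max(\lceil (k-q)/2\rceil,0)+2$. For $k\le q$ both values are $2$, and for $k=q+1\le 2q-1$ both are $4$. Let $k=q+l$ with $l\ge2$. The true value is $\min\{q+l+1,\,2l+2\}$ and the conjectured one is $\gamma=2\lceil l/2\rceil+2$. We have $2l+2>\gamma$ since $l>\lceil l/2\rceil$, and $q+l+1\ge l+3\ge\gamma$, with equality in both places exactly when $q=2$ and $l$ is odd. So the true value is at least $\gamma$, with equality exactly when $n\in\{4,5\}$ and $k=l+2$ is odd. The choice $l=2$ gives a counterexample for every $n\ge4$. Every counterexample has $n\ge4$ and $k\ge q+2\ge4$, and $n=k=4$ is one.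
\end{proof}

Section~\ref{sec:calc} collects the commutator calculus. Section~\ref{sec:44} proves $M_2(A_4)^4\subseteq M_5(A_4)$ by hand; this alone disproves \eqref{eq:conj}, and it shows the three steps of the general argument. Section~\ref{sec:upper} proves the upper bound in Theorem~\ref{thm:main}, and Section~\ref{sec:lower} proves the lower bound.

\section{Commutator calculus}\label{sec:calc}

Up to and including Lemma~\ref{lem:R}, $B$ is any unital associative $\mathcal K$-algebra, $L_i=L_i(B)$ and $M_i=M_i(B)$. Iterated commutators are left-normed: $[a_1,\dots,a_m]=[\cdots[[a_1,a_2],a_3],\dots,a_m]$, and $[a_1]=a_1$. Since $[u,v]=-[v,u]$, the space $L_m$ is spanned by the left-normed commutators of $m$ elements. An algebra homomorphism $\varphi\colon B\to B'$ maps $L_m(B)$ into $L_m(B')$ and $M_m(B)$ into $M_m(B')$.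

\subsection{Elementary facts}

\begin{lemma}\label{lem:elem}
For all $i,j\ge1$: $L_{i+1}\subseteq L_i$, $[L_i,L_j]\subseteq L_{i+j}$, and $M_i=BL_i=L_iB$.
\end{lemma}

\begin{proof}
We have $L_2\subseteq L_1$, and $L_i\subseteq L_{i-1}$ implies $L_{i+1}=[B,L_i]\subseteq[B,L_{i-1}]=L_i$. The second inclusion is proved by induction on $i$, for all $j$ at once. For $i=1$ it is the definition. For $a\in B$, $u\in L_{i-1}$, $v\in L_j$ the Jacobi identity gives $[[a,u],v]=[a,[u,v]]-[u,[a,v]]\in[B,L_{i+j-1}]+[L_{i-1},L_{j+1}]\subseteq L_{i+j}$. Finally, $\ell a=a\ell-[a,\ell]$ with $[a,\ell]\in L_{i+1}\subseteq L_i$ for $\ell\in L_i$, so $L_iB\subseteq BL_i$ and $BL_i\subseteq L_iB$, and both equal $BL_iB$.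
\end{proof}

\begin{lemma}\label{lem:expand}
Let $u,p_1,\dots,p_m\in B$. Then $[u,[p_1,\dots,p_m]]$ is a linear combination of the commutators $[u,p_{\sigma(1)},\dots,p_{\sigma(m)}]$, $\sigma\in S_m$. Consequently, a left-normed commutator that has $b$ among its entries is a linear combination of left-normed commutators with the same entries and first entry $b$.
\end{lemma}

\begin{proof}
Induct on $m$, for all $u$ at once; the case $m=1$ is trivial. With $Q=[p_1,\dots,p_{m-1}]$ we have $[u,[Q,p_m]]=[[u,Q],p_m]-[[u,p_m],Q]$, and the induction hypothesis expands $[u,Q]$ and $[[u,p_m],Q]$. For the second claim, if $b$ is not the first entry, the commutator is $[P,b,y_1,\dots,y_j]=-[[b,P],y_1,\dots,y_j]$ with $P$ left-normed; expand $[b,P]$.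
\end{proof}

We shall often use the following \emph{alternation principle}. Let $f(y_1,\dots,y_N)$ be a function with values in a $\mathcal K$-vector space that changes sign when the arguments in positions $i$ and $j$ are exchanged, for each pair $\{i,j\}$ in a set $T$. If the graph on $\{1,\dots,N\}$ with edge set $T$ is connected, the corresponding transpositions generate $S_N$. Then $f$ is multiplied by $\operatorname{sgn}\sigma$ under every permutation $\sigma$ of its arguments, and $f$ vanishes whenever two arguments are equal, since then $f=-f$ and $2$ is invertible.

\subsection{Products with an ideal of odd index}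

The next theorem is due to Bapat and Jordan. We include a proof, because the intermediate Lemma~\ref{lem:oddbracket} is also needed.

\begin{theorem}\label{thm:BJ}
If $i$ or $j$ is odd, then $M_iM_j\subseteq M_{i+j-1}$.
\end{theorem}

The heart of the matter is that for odd $j$ the ideal $M_j$ behaves under the bracket as well as the subspace $L_j$ does. The first nontrivial case is $j=3$. An element $[av,e]$ with $v\in L_3$ is not visibly a combination of fourfold commutators; we show that its class modulo $L_4$ has more symmetries than a nonzero class can have.

\begin{lemma}\label{lem:M3}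
$[M_3,B]\subseteq L_4$.
\end{lemma}

\begin{proof}
Let $x\circ y=\frac12(xy+yx)$, and let $\equiv$ denote congruence modulo $L_4$. For $a,e\in B$ and $v\in L_3$ put $g(a,e;v)=[a\circ v,e]$. Since $av=a\circ v+\frac12[a,v]$ and $[[a,v],e]\in L_5$, we have $[av,e]\equiv g(a,e;v)$. As $M_3=BL_3$ and $L_3$ is spanned by the elements $[a',[b,c]]$, it suffices to show that $G(a,e,a',b,c)=g(a,e;[a',[b,c]])$ is $\equiv0$.

Expanding shows $[xy,z]+[yz,x]+[zx,y]=0$ and $[yx,z]+[zy,x]+[xz,y]=0$, hence $[x\circ y,z]+[y\circ z,x]+[z\circ x,y]=0$. With $x=a$, $y=v$, $z=e$ this reads $g(a,e;v)+g(e,a;v)=-[e\circ a,v]\in L_4$. So $G$ changes sign modulo $L_4$ under $a\leftrightarrow e$. Next, bracketing with $w=[b,c]$ is a derivation, so $[a\circ a',w]=a\circ[a',w]+a'\circ[a,w]$. The left side lies in $L_3$; bracketing with $e$ shows that $G$ changes sign modulo $L_4$ under $a\leftrightarrow a'$. It also changes sign under $b\leftrightarrow c$.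

Fix $a_1,\dots,a_5\in B$. The three transpositions found generate the group of permutations of the five positions that preserve $\{4,5\}$. Hence the class of $\operatorname{sgn}(\sigma)\,G(a_{\sigma(1)},\dots,a_{\sigma(5)})$ modulo $L_4$ depends only on the set $\{\sigma(4),\sigma(5)\}$; call it $\kappa_{\sigma(4)\sigma(5)}$. The Jacobi identity says that the sum of $G$ over the cyclic permutations of the last three arguments is $0$. These permutations are even, so
\[
\kappa_{xy}+\kappa_{yz}+\kappa_{zx}=0\qquad\text{for all distinct } x,y,z\in\{1,\dots,5\}.
\]
Add the relations for the triples $123$ and $124$ and subtract those for $134$ and $234$: the terms $\kappa_{13},\kappa_{23},\kappa_{14},\kappa_{24}$ cancel, and $2\kappa_{12}=2\kappa_{34}$ remains. By renumbering, $\kappa$ takes the same value on any two disjoint pairs. Two distinct pairs that meet cover three indices, so both are disjoint from the pair formed by the other two. Hence $\kappa$ is constant, the relation becomes $3\kappa=0$, and $\kappa=0$.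
\end{proof}

\begin{lemma}\label{lem:oddbracket}
If $j$ is odd, then $[M_j,L_m]\subseteq L_{j+m}$ for all $m\ge1$.
\end{lemma}

\begin{proof}
Induct on $j$. For $j=1$ this is the definition of $L_{m+1}$. Let $j\ge3$. We first treat $m=1$, by substituting an element of $L_{j-2}$ into the identity that Lemma~\ref{lem:M3} provides in a free algebra.

Let $F$ be the free algebra on $a_1,\dots,a_5$, graded by the degrees in the five generators. By Lemma~\ref{lem:M3}, $[a_1[a_2,[a_3,a_4]],a_5]\in L_4(F)$, so it is a linear combination of elements $[\mu_1,[\mu_2,[\mu_3,\mu_4]]]$ with monomials $\mu_i$. Each such element is homogeneous, of the same multidegree as $\mu_1\mu_2\mu_3\mu_4$. Comparing components of multidegree $(1,1,1,1,1)$, we may assume that each generator occurs exactly once in $\mu_1\mu_2\mu_3\mu_4$. Now map $a_4$ to $\ell\in L_{j-2}$ and the other generators to arbitrary elements of $B$, and let $m_i$ be the image of $\mu_i$. In each summand some $m_i$ lies in $M_{j-2}$. By the induction hypothesis: if $i\in\{3,4\}$, then $[m_3,m_4]\in L_{j-1}$; if $i=2$, then $[m_2,[m_3,m_4]]\in[M_{j-2},L_2]\subseteq L_j$; if $i=1$, the summand lies in $[M_{j-2},L_3]\subseteq L_{j+1}$.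 In each case the summand lies in $L_{j+1}$. Since $M_j=BL_j$ and $L_j$ is spanned by the elements $[d,[b,\ell]]$ with $\ell\in L_{j-2}$, we obtain $[M_j,B]\subseteq L_{j+1}$.

For $m\ge2$ induct on $m$. By the Jacobi identity and Lemma~\ref{lem:elem},
\[
[M_j,[B,L_{m-1}]]\subseteq[[M_j,B],L_{m-1}]+[B,[M_j,L_{m-1}]]\subseteq[L_{j+1},L_{m-1}]+[B,L_{j+m-1}]\subseteq L_{j+m}. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:BJ}]
It suffices to show that $M_jM_i$ and $M_iM_j$ lie in $M_{i+j-1}$ for $j$ odd. For $i=1$ this holds because $M_j$ is an ideal. Let $i\ge2$, $\tau\in M_j$, $a\in B$, $\ell\in L_{i-1}$. Then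
\[
\tau[a,\ell]=[\tau a,\ell]-[\tau,\ell]a,\qquad [\ell,a]\tau=[\ell,a\tau]-a[\ell,\tau],
\]
and all four brackets on the right sides lie in $[M_j,L_{i-1}]\subseteq L_{i+j-1}$. So $M_jL_i$ and $L_iM_j$ lie in $M_{i+j-1}$. It remains to note that $M_jM_i=M_jL_iB$ and $M_iM_j=BL_iM_j$.
\end{proof}

\subsection{The exchange relation, edges and words}

Rewiring comes from a single identity.

\begin{lemma}\label{lem:R}
If $u\in L_i$, $v\in L_j$ and $a,d\in B$, then $[u,a][v,d]+[v,a][u,d]\in M_{i+j+1}$.
\end{lemma}

\begin{proof}
Bracket $[u,ad]=[u,a]d+a[u,d]$ with $v$ and use the Leibniz rule: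
\[
[[u,ad],v]=[[u,a],v]\,d+[u,a][d,v]+[a,v][u,d]+a\,[[u,d],v].
\]
The two middle terms sum to $-[u,a][v,d]-[v,a][u,d]$. The brackets $[[u,ad],v]$, $[[u,a],v]$ and $[[u,d],v]$ lie in $[L_{i+1},L_j]\subseteq L_{i+j+1}$.
\end{proof}

From now on we work in $A=A_n$. The generators are called \emph{letters}, and an \emph{edge} is a commutator $[x,y]$ of two letters. Reversing an edge changes only its sign, so edges in a product may be oriented at will when we ask whether the product lies in an ideal.

\begin{lemma}\label{lem:alt}
Modulo $M_3$, the product $[y_1,y_2][y_3,y_4]$ is an alternating function of the four letters $y_1,\dots,y_4$. In particular, a product of two edges that share a letter lies in $M_3$.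
\end{lemma}

\begin{proof}
The product changes sign under $y_1\leftrightarrow y_2$ and $y_3\leftrightarrow y_4$, and by Lemma~\ref{lem:R} with $i=j=1$ it changes sign modulo $M_3$ under $y_1\leftrightarrow y_3$. The pairs $12,34,13$ connect the four positions, and the alternation principle applies.
\end{proof}

\begin{definition}
For $h\ge0$, an \emph{$h$-word} is an expression $b_0\omega_1b_1\omega_2\cdots\omega_hb_h$ with edges $\omega_i$ and \emph{coefficients} $b_i\in A$. Its \emph{content} is the multiset of the $2h$ letters of its edges. A word is identified with its value in $A$ when we say that it lies in an ideal. The product $\alpha\beta$ of two words is a word; the numbers of edges add, and the contents are united.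
\end{definition}

By the Leibniz rule, a commutator $[f,g]$ of two monomials is a sum of elements $b\,\omega\,b'$ with $\omega$ an edge and $b,b'\in A$. Hence $M_2$ is spanned by the $1$-words, and $M_2^k$ is spanned by the $k$-words.

\begin{example}
If $n\le3$, then $M_2^2\subseteq M_3$. Indeed, $b\omega-\omega b\in L_3$ for an edge $\omega$, so a $2$-word is congruent modulo $M_3$ to some $b\,\omega_1\omega_2\,b'$, and among the four letters of $\omega_1\omega_2$ two coincide.
\end{example}

\section{The case $n=k=4$}\label{sec:44}

For larger $k$ the two pretenses of the introduction must be justified: the errors made by moving coefficients and by permuting edges lie a priori only in $M_3$ and $M_4$. With four letters, pigeonhole arguments dispose of them.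

\begin{proposition}\label{prop:44}
$M_2(A_4)^4\subseteq M_5(A_4)$.
\end{proposition}

\begin{proof}
\emph{Step 1: $M_2^3\subseteq M_4$.} The ideal $N=M_2M_3+M_3M_2$ lies in $M_4$ by Theorem~\ref{thm:BJ}. In a $3$-word $b_0\omega_1b_1\omega_2b_2\omega_3b_3$ move $b_1$ to the right past $\omega_2$, and then $b_1b_2$ past $\omega_3$, using $b\omega=\omega b+[b,\omega]$. Each error term contains $\omega_1$ followed by a factor $[b,\omega]\in L_3$, so it lies in $M_2M_3$. It remains to treat $\omega_1\omega_2\omega_3$. By Lemma~\ref{lem:alt} this product changes sign under transpositions of letters inside $\omega_1\omega_2$, up to an error in $M_3M_2$, and inside $\omega_2\omega_3$, up to an error in $M_2M_3$. So modulo $N$ it is alternating in six letters taken from four generators, and it lies in $N$.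

\emph{Step 2: coefficients can be removed.} We claim that $M_2^aM_3M_2^b\subseteq M_5$ for $a+b=3$, where $M_2^0=A$. For $a=0$, Step 1 gives $M_3M_2^3\subseteq M_3M_4\subseteq M_6$. For $a\ge1$ the space is spanned by elements $\alpha\,\omega\tau\,\beta$ with $\alpha\in M_2^{a-1}$, $\omega$ an edge, $\tau\in M_3$, $\beta\in M_2^b$; a coefficient between $\omega$ and $\tau$ is absorbed into $\tau$. Now $\omega\tau=\tau\omega+[\omega,\tau]$, where $[\omega,\tau]\in L_5$ by Lemma~\ref{lem:oddbracket} and $\alpha\tau\omega\beta\in M_2^{a-1}M_3M_2^{b+1}$. Induction on $a$ proves the claim. When a coefficient in a $4$-word is moved past an edge, the error replaces this edge by an element of $L_3$ and keeps three edges, so it lies in $M_5$. It therefore suffices to show $\omega_1\omega_2\omega_3\omega_4\in M_5$.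

\emph{Step 3: edges commute modulo $M_5$.} Exchanging two adjacent edges $\omega,\omega'$ changes the product by a product of $Z=[\omega,\omega']\in L_4$ and two edges. Since $[Z,\omega'']\in L_6$, we may put $Z$ first. By Lemma~\ref{lem:expand}, $Z$ is a combination of elements $[u,d]$ with $u\in L_3$ and $d$ a letter. Fix $u$ and consider $[u,d][e,f][g,h]$ modulo $M_5$ as a function of the letters $d,e,f,g,h$. It is alternating in $e,f,g,h$ by Lemma~\ref{lem:alt}, since $M_4M_3\subseteq M_6$. By Lemma~\ref{lem:R} with $i=3$, $j=1$ we have $[u,d][e,f]+[e,d][u,f]\in M_5$, and $[e,d]$ commutes with $[u,f]$ modulo $L_6$. So $[u,d][e,f]\equiv-[u,f][e,d]$ modulo $M_5$, which is a sign change under $d\leftrightarrow f$. The function is alternating in five letters taken from four generators, hence it vanishes.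

\emph{Step 4: pairing.} We may assume that each edge has two distinct letters, and we write $ij$ for $\pm[x_i,x_j]$. If the four edges can be split into two pairs, each sharing a letter, the product lies in $M_3M_3\subseteq M_5$ by Step 3 and Lemma~\ref{lem:alt}. Suppose that no such splitting exists. Then two of the edges are disjoint, say $12$ and $34$ after renumbering; let $e,f$ be the other two. On four letters, the only edge disjoint from $12$ is $34$, and conversely. The splitting $\{12,e\},\{34,f\}$ fails, so $e=34$ or $f=12$. The splitting $\{12,f\},\{34,e\}$ fails, so $f=34$ or $e=12$. Together these force $e=f=12$ or $e=f=34$, and after renumbering the product is $\pm[x_1,x_2]^3[x_3,x_4]$ modulo $M_5$. By Lemma~\ref{lem:alt}, $[x_1,x_2]^2\in M_3$ and $[x_1,x_2][x_3,x_4]+[x_1,x_3][x_2,x_4]\in M_3$. Hence, modulo $M_5$,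
\[
[x_1,x_2]^3[x_3,x_4]\equiv-[x_1,x_2]^2[x_1,x_3][x_2,x_4]\equiv-\bigl([x_1,x_2][x_1,x_3]\bigr)\bigl([x_1,x_2][x_2,x_4]\bigr)\in M_3M_3 .
\]
The first congruence has its error in $M_3M_3$, and the second is Step 3.
\end{proof}

Thus $\mathrm I_4(4)\ge5$, while \eqref{eq:conj} predicts $2\lceil 2-1\rceil+2=4$. Step 3 is the fragile one: it needs five letters to be more than there are generators, so it says nothing for $n=5$, although Theorem~\ref{thm:main} asserts $\mathrm I_5(4)=5$ as well. In Section~\ref{sec:lower} the pigeonhole arguments are replaced by a count of repetitions, and the commutation of edges becomes the main work.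

\section{Upper bounds from two test algebras}\label{sec:upper}

To prove $M_2^k\not\subseteq M_m$ we map $A$ to an algebra in which the $m$-th ideal is understood and some product of $k$ edges visibly avoids it. The first algebra realizes the count of powers of $\hbar$.

\begin{proposition}\label{prop:weyl}
$M_2^k\not\subseteq M_{k+2}$ for all $n\ge2$ and $k\ge1$.
\end{proposition}

\begin{proof}
Let $B$ be the algebra of linear operators on the polynomial ring $\mathcal K[\hbar,\xi]$ generated by multiplication by $\hbar$, by $Q=$ multiplication by $\xi$, and by $P=\hbar\,\partial/\partial\xi$. Then $\hbar$ is central in $B$ and $[P,Q]=\hbar$. The quotient $B/\hbar B$ is generated by the commuting images of $P$ and $Q$, so it is commutative and $[B,B]\subseteq\hbar B$. Since $[b,\hbar^{m-2}b']=\hbar^{m-2}[b,b']$, induction gives $L_m(B)\subseteq\hbar^{m-1}B$, hence $M_m(B)\subseteq\hbar^{m-1}B$. Map $x_1\mapsto P$, $x_2\mapsto Q$ and $x_i\mapsto0$ for $i>2$. Then $M_{k+2}$ maps into $\hbar^{k+1}B$, and $[x_1,x_2]^k\in M_2^k$ maps to $\hbar^k$. An equality $\hbar^k=\hbar^{k+1}b$ is impossible: applied to the polynomial $1$, it would make $\hbar^k$ divisible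 by $\hbar^{k+1}$.
\end{proof}

The second algebra extends the exterior algebra of the introduction. In $\Lambda(\theta_1,\dots,\theta_{2q})$ a product of $q$ disjoint edges survives and $M_3=0$. To reach $k=q+l$ edges we must repeat $l$ of them, but $(\theta_1\theta_2)^2=0$. A second, commuting family of exterior variables repairs this, because $(\theta_1\theta_2+\eta_1\eta_2)^2=2\theta_1\theta_2\eta_1\eta_2$. The price is that long commutators no longer vanish at once; the proof shows that each further bracket consumes a variable $\eta$, so that $2l$ such variables raise the vanishing index from $3$ only to $2l+3$.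

\begin{proposition}\label{prop:grass}
$M_2^{q+l}\not\subseteq M_{2l+3}$ for $0\le l\le q$.
\end{proposition}

\begin{proof}
Let $C=\Lambda(\theta_1,\dots,\theta_{2q})\otimes\Lambda(\eta_1,\dots,\eta_{2l})$ be the ordinary tensor product of algebras, so that every $\theta_i$ commutes with every $\eta_j$. Grade $C$ by the \emph{type} $(\theta\text{-parity},\eta\text{-parity})\in(\mathbb Z/2)^2$, written $00,10,01,11$. Homogeneous elements $u,v$ of types $(\pi,\pi')$ and $(\rho,\rho')$ satisfy $uv=(-1)^{\pi\rho+\pi'\rho'}vu$. So $[u,v]$ is $0$ or $2uv$, and it can be nonzero only for the following unordered pairs of types, with the type of $[u,v]$ indicated: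
\[
\{10,10\}\to00,\qquad\{01,01\}\to00,\qquad\{11,10\}\to01,\qquad\{11,01\}\to10 .
\]
Elements of type $00$ are central.

Let $c_1,\dots,c_m$ be homogeneous, $m\ge3$, with $[c_1,\dots,c_m]\neq0$. For $2\le i\le m-1$ the partial commutator $[c_1,\dots,c_i]$ is nonzero and not central. For $i=2$ the list shows that one of $c_1,c_2$ has type $11$ and that $[c_1,c_2]$ has type $10$ or $01$. For $3\le i\le m-1$, if $[c_1,\dots,c_{i-1}]$ has type $10$ or $01$, the list shows that $c_i$ has type $11$ and that $[c_1,\dots,c_i]$ again has type $10$ or $01$. So at least $m-2$ of the $c_i$ have type $11$, and all their components have degree at least $1$ in the $\eta_j$. The commutator equals $2^{m-1}c_1\cdots c_m$, so all its components have $\eta$-degree at least $m-2$. For $m=2l+3$ this exceeds the top degree $2l$, a contradiction. By multilinearity $L_{2l+3}(C)=0$, so $M_{2l+3}(C)=0$.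

Map $x_i\mapsto\theta_i+\eta_i$ for $i\le 2l$, $x_i\mapsto\theta_i$ for $2l<i\le2q$, and $x_i\mapsto0$ for $i>2q$. Put $a_i=\theta_{2i-1}\theta_{2i}$ and $b_i=\eta_{2i-1}\eta_{2i}$; these elements are central and have square zero. Then $[x_{2i-1},x_{2i}]$ maps to $2(a_i+b_i)$ for $i\le l$ and to $2a_i$ for $l<i\le q$, and
\begin{equation}\label{eq:witness}
\prod_{i\le l}[x_{2i-1},x_{2i}]^2\prod_{l<i\le q}[x_{2i-1},x_{2i}]
\end{equation}
maps to
\[
2^{q+l}\prod_{i\le l}(a_i+b_i)^2\prod_{l<i\le q}a_i=2^{q+2l}\prod_{i\le q}a_i\prod_{i\le l}b_i\neq0 .
\]
The element \eqref{eq:witness} is a product of $2l+(q-l)=q+l$ edges, and it is not in $M_{2l+3}$.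
\end{proof}

For instance, $[x_1,x_2]^2[x_3,x_4][x_5,x_6]\notin M_5$, so Proposition~\ref{prop:44} fails for six generators.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
For $k\le q$ we have $M_2^k\supseteq M_2^q$, and $M_2^q\not\subseteq M_3$ by Proposition~\ref{prop:grass} with $l=0$; so $\mathrm I_n(k)\le2$. For $q\le k\le 2q-1$, Proposition~\ref{prop:grass} with $l=k-q$ gives $\mathrm I_n(k)\le 2(k-q)+2$. For $k\ge2q-1$, Proposition~\ref{prop:weyl} gives $\mathrm I_n(k)\le k+1$.
\end{proof}

\section{The lower bound}\label{sec:lower}

\subsection{Counting repetitions}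

An induction that removes edges from a word should not refer to $n$, since the remaining edges may involve fewer letters. The right quantity is the amount of repetition in the content. For a finite multiset $c$ of letters let
\[
\operatorname{rep}(c)=|c|-\#\{\text{distinct letters of } c\},
\]
the sum of $(\text{multiplicity}-1)$ over the letters of $c$. For a sub-multiset $S\subseteq c$ let $\operatorname{van}(S)$ be the number of letters of $S$ all of whose occurrences in $c$ lie in $S$; these letters vanish when $S$ is removed. Then
\begin{equation}\label{eq:rep}
\operatorname{rep}(c\setminus S)=\operatorname{rep}(c)-|S|+\operatorname{van}(S).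
\end{equation}
In particular, deleting an edge from a word lowers $\operatorname{rep}$ of the content by at most $2$. For an integer $m$ let $\rho(m)$ be the largest odd integer that is at most $m-2$. The function $\rho$ is nondecreasing and $\rho(m-2w)=\rho(m)-2w$.

\begin{proposition}\label{prop:main}
Let $m\ge2$. Every $h$-word with $h\ge m-1$ whose content $c$ satisfies $\operatorname{rep}(c)\ge\rho(m)$ lies in $M_m$.
\end{proposition}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}]
For $k\le q$ there is nothing to prove, since $M_2^k\subseteq M_2$. Let $k\ge q$ and $m=\min\{k+1,2(k-q)+2\}\ge2$. The content of a $k$-word has $2k$ elements and at most $n\le 2q+1$ distinct letters, so $\operatorname{rep}\ge 2k-2q-1=\rho(2(k-q)+2)\ge\rho(m)$. Also $k\ge m-1$. By Proposition~\ref{prop:main} every $k$-word lies in $M_m$, and these words span $M_2^k$.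
\end{proof}

\begin{remark}
Neither hypothesis of Proposition~\ref{prop:main} can be relaxed by one. For $m\ge4$ the word $[x_1,x_2]^{m-2}$ has $\operatorname{rep}=2m-6\ge m-2\ge\rho(m)$ and $m-2$ edges, and it is not in $M_m$ by the proof of Proposition~\ref{prop:weyl}. For $m\in\{2l+3,2l+4\}$ and $q\ge l+3$ the word \eqref{eq:witness} has $q+l\ge m-1$ edges and $\operatorname{rep}=2l=\rho(m)-1$, and it is not in $M_{2l+3}\supseteq M_m$.
\end{remark}

The rest of the section proves Proposition~\ref{prop:main} by induction on $m$. For $m=2$ a word with at least one edge lies in $M_2$. \emph{Fix $m\ge3$, assume the proposition for all $m'$ with $2\le m'<m$, and put $\rho=\rho(m)$, so that $1\le\rho\le m-2$.} The symbol $\equiv$ denotes congruence modulo $M_m$.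

The plan is to find inside the word a factor in $M_{2w+1}$ and to apply the induction hypothesis for $m-2w$ to the rest. Passing from $m$ to $m-2w$ lowers both requirements by $2w$. A pair of edges sharing a letter has $w=1$. It uses two edges, which is allowed, but it uses four letters, so by \eqref{eq:rep} it lowers $\operatorname{rep}$ by $4-\operatorname{van}(S)$, which may be too much. In $[x_1,x_2]^3[x_3,x_4]$, removing $[x_1,x_2]^2$ lowers $\operatorname{rep}$ from $4$ to $0$, while after rewiring the removal of $[x_1,x_2][x_1,x_3]$ makes $x_3$ vanish and leaves $\operatorname{rep}=1=\rho(3)$. We must therefore produce pairs whose removal makes enough letters vanish, and control all error terms by the same count.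

\subsection{Inserting an element of odd index}

A factor $\tau\in M_{2w+1}$ will appear in the middle of a word, whereas Theorem~\ref{thm:BJ} and the induction hypothesis want the edges together on one side. Moving $\tau$ past an edge creates an error in which the edge is lost but the index of $\tau$ rises by $2$; this fits the count. Both this gain and the final product use that the index of $\tau$ is odd, which is why the induction proceeds in steps of two.

\begin{lemma}\label{lem:insert}
Let $w\ge1$ and $\tau\in M_{2w+1}$. Let $\alpha,\beta$ be words such that $\alpha\beta$ has at least $m-1-2w$ edges and its content has $\operatorname{rep}\ge\rho-2w$. Then $\alpha\tau\beta\in M_m$.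
\end{lemma}

\begin{proof}
Induct on the number of edges of $\alpha$, for all $w$, $\tau$, $\beta$ at once. Whenever $2w+1\ge m$ the claim holds because $M_{2w+1}\subseteq M_m$; so let $m-2w\ge2$. If $\alpha$ has no edge, then $\alpha\tau\in M_{2w+1}$, and $\beta$ has the same edges as $\alpha\beta$, so $\beta\in M_{m-2w}$ by the induction hypothesis on $m$ and $\rho(m-2w)=\rho-2w$. Theorem~\ref{thm:BJ} gives $\alpha\tau\beta\in M_{2w+1}M_{m-2w}\subseteq M_m$. Otherwise write $\alpha=\alpha'\omega b$ with $\omega$ the last edge of $\alpha$ and $b\in A$, and put $\tau'=b\tau\in M_{2w+1}$. Then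
\[
\alpha\tau\beta=\alpha'\tau'(\omega\beta)+\alpha'[\omega,\tau']\beta .
\]
In the first summand the word $\alpha'\omega\beta$ has the same edges as $\alpha\beta$, and $\alpha'$ has fewer edges than $\alpha$. In the second, $[\omega,\tau']\in L_{2w+3}\subseteq M_{2(w+1)+1}$ by Lemma~\ref{lem:oddbracket}, and $\alpha'\beta$ has at least $m-2-2w\ge m-1-2(w+1)$ edges and $\operatorname{rep}\ge\rho-2w-2$. The induction hypothesis applies to both summands, with $w$ and with $w+1$.
\end{proof}

\emph{Now fix $k\ge m-1$ (so $k\ge2$) and a multiset $c$ of $2k$ letters with $r=\operatorname{rep}(c)\ge\rho$.} We must show that every $k$-word with content $c$ lies in $M_m$.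

Coefficients can be removed. In a $k$-word with content $c$, replacing $b\omega$ by $\omega b$ makes an error $\alpha[b,\omega]\beta$ with $[b,\omega]\in M_3$, where $\alpha\beta$ has $k-1\ge m-3$ edges and $\operatorname{rep}\ge r-2\ge\rho-2$. By Lemma~\ref{lem:insert} with $w=1$ the error lies in $M_m$. Moving $b_1,\dots,b_{k-1}$ to the right end, we see that the word is $\equiv b_0\,\omega_1\cdots\omega_k\,b$ for some $b\in A$. So it suffices to prove:
\begin{equation}\label{eq:goal}
\text{every product } y \text{ of } k \text{ edges with content } c \text{ satisfies } y\equiv0 .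
\end{equation}

All further error terms have one shape: $f$ edges are replaced by an element of $M_{2f-1}$. Put
\[
\delta=\rho+2-r\le2,
\]
and call a sub-multiset $S\subseteq c$ \emph{removable} if $\operatorname{van}(S)\ge\delta$.

\begin{lemma}\label{lem:D}
Let $S\subseteq c$ be removable with $|S|=2f$, $f\ge2$. Let $\tau\in M_{2f-1}$, and let $\alpha,\beta$ be words such that $\alpha\beta$ has content $c\setminus S$. Then $\alpha\tau\beta\equiv0$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:insert} with $w=f-1\ge1$. The word $\alpha\beta$ has $k-f\ge m-1-f\ge m-1-2(f-1)$ edges, because $f\ge2$. By \eqref{eq:rep}, $\operatorname{rep}(c\setminus S)=r-2f+\operatorname{van}(S)\ge\rho+2-2f=\rho-2w$.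
\end{proof}

\subsection{Four rules}

The error made by exchanging two edges contains a commutator of four letters, and moving that commutator creates longer ones. So we enlarge the class of products. For $1\le e\le k$, a \emph{term of size $e$} is a product $\alpha Z\beta$, where $\alpha,\beta$ are products of edges (possibly empty), the \emph{block} $Z$ is a left-normed commutator of $2e$ letters, and the letters of $Z$ and of the edges together form the multiset $c$. A product as in \eqref{eq:goal} is a term of size $1$, with any of its edges as block. In the following rules $\alpha,\beta$ are products of edges and all displayed letters together form $c$.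

\begin{enumerate}
\item[(P1)] \emph{Moving.} If $Z$ is a block of $2e$ letters and $\omega$ is an edge, then $\alpha Z\omega\beta-\alpha\omega Z\beta$ is a linear combination of terms of size $e+1$ whose blocks consist of the letters of $Z$ and $\omega$.
\item[(P2)] \emph{Long blocks.} A term of size $e\ge2$ is $\equiv0$ if the letters of its block form a removable multiset.
\item[(P3)] \emph{Exchange.} Let $e\ge1$, let one of $u,v$ be a letter and the other a left-normed commutator of $2e-1$ letters, and let $a,d$ be letters. If the letters of $u,v,a,d$ form a removable multiset, then $\alpha[u,a][v,d]\beta\equiv-\alpha[v,a][u,d]\beta$.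
\item[(P4)] \emph{Rewiring.} If the letters $y_1,\dots,y_4$ form a removable multiset, then $\alpha[y_1,y_2][y_3,y_4]\beta$ changes modulo $M_m$ only by $\operatorname{sgn}\sigma$ under a permutation $\sigma$ of these letters, and it is $\equiv0$ if two of them coincide.
\end{enumerate}

Rule (P1) is the identity $[Z,[x,x']]=[Z,x,x']-[Z,x',x]$. The other rules follow from Lemma~\ref{lem:D}. For (P2) take $\tau=Z\in L_{2e}\subseteq M_{2e-1}$ and $f=e$. For (P3) take $\tau=[u,a][v,d]+[v,a][u,d]$, which lies in $M_{2e+1}$ by Lemma~\ref{lem:R}, and $f=e+1$. For (P4) take $f=2$ and the element $\tau\in M_3$ given by Lemma~\ref{lem:alt}.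

A letter of multiplicity $1$ in $c$ is a \emph{single}; the other letters of $c$ are \emph{repeated}. Let $s$ and $t$ be their numbers. Then
\begin{equation}\label{eq:count}
s+t=2k-r,\qquad 1\le t\le r,
\end{equation}
and $t=r$ exactly when every repeated letter has multiplicity $2$; indeed $r\ge\rho\ge1$, and each repeated letter contributes its multiplicity minus one to $r$. Each single in $S$ contributes $1$ to $\operatorname{van}(S)$. A term with an edge $[x,x]$ is zero, so we assume that every edge has two distinct letters. Then in a product of edges a repeated letter lies in at least two edges.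

We prove \eqref{eq:goal} according to the value of $\delta$. The larger $\delta$ is, the fewer multisets are removable.

\subsection{The case $\delta\le0$}

Every $S$ is removable. By (P1) and (P2), adjacent edges of $y$ may be exchanged modulo $M_m$. A repeated letter lies in two edges; make them adjacent and apply (P4).

\subsection{The case $\delta=1$ with a single}

Every $S$ that contains a single is removable. Let $b$ be a single and $[b,x]$ its edge in $y$. By (P1) and (P2) this edge may be moved past any edge, since the blocks in the error contain $b$. If $x$ is repeated, move $[b,x]$ next to another edge containing $x$; then (P4) gives $y\equiv0$. If $x$ is a single, choose a repeated letter $x'$ and an edge $[x',z]$; it differs from $[b,x]$. Move $[b,x]$ next to it and rewire the two edges by (P4) to $[b,x'][x,z]$, up to sign. In the new product the partner of $b$ is repeated, and the previous argument applies. (For $[x_1,x_2]^3[x_3,x_4]$ and $m=5$ this is the rewiring of Section~\ref{sec:44}.)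

\subsection{The case $\delta=1$ without singles}

Here $r=\rho+1\le m-1\le k$, and \eqref{eq:count} with $s=0$ gives $2k-r=t\le r$, that is, $k\le r$. Hence $k=r=t$, and every letter of $c$ has multiplicity exactly $2$. So $S$ is removable exactly when it contains some letter twice. Now (P2) does not cover the commutator of two disjoint edges. We use instead that the errors in (P1) have longer blocks, and that the longest possible block contains all of $c$.

\begin{lemma}\label{lem:case3}
In this case every term of size $e$ with $2\le e\le k$ is $\equiv0$.
\end{lemma}

\begin{proof}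
Use descending induction on $e$. If the block $Z$ contains a letter twice, which is so for $e=k$, apply (P2). Otherwise $e<k$ and the letters of $Z$ are distinct. By (P1) and the induction hypothesis, $Z$ may be moved past edges modulo $M_m$. Write $Z=[v,d]$ with $d$ the last letter and $v$ a left-normed commutator of $2e-1$ letters. The second occurrence of $d$ is not in $Z$, so it lies in an edge $[x,d]$. Move $Z$ directly to the left of this edge, obtaining $\alpha[v,d][x,d]\beta$. The letters of the two middle factors contain $d$ twice, so (P3) gives
\[
\alpha[v,d][x,d]\beta\equiv-\alpha[x,d][v,d]\beta .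
\]
Moving $Z$ back past $[x,d]$ gives $\alpha[x,d][v,d]\beta\equiv\alpha[v,d][x,d]\beta$. So twice the term is $\equiv0$.
\end{proof}

By (P1) and Lemma~\ref{lem:case3} with $e=2$, adjacent edges of $y$ may be exchanged. Make two edges with a common letter adjacent. Their four letters contain this letter twice, so (P4) gives $y\equiv0$.

\subsection{The case $\delta=2$}

Here $r=\rho\le m-2$, and every $S$ that contains two singles is removable. Two singles exist: by \eqref{eq:count},
\[
s=2k-r-t\ge2k-2r\ge2(m-1)-2(m-2)=2 .
\]
If $s=2$, equality holds throughout, so $t=r$ and every repeated letter has multiplicity exactly $2$. The first task is to move an edge that contains only one single. The error has a block with one single, and (P3) lets us trade the last letter of the block for a second single.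

\begin{lemma}\label{lem:case4}
In this case every term of size $e$, $2\le e\le k$, whose block contains a single is $\equiv0$.
\end{lemma}

\begin{proof}
Use descending induction on $e$. If the block $Z$ contains two singles, which is so for $e=k$, apply (P2). Otherwise $e<k$, the block contains exactly one single $b$, and another single $b'$ lies in an edge $[x,b']$ of the term. By Lemma~\ref{lem:expand} we may assume that $b$ is the first letter of $Z$. Then $Z=[v,d]$, where $d$ is a letter and $v$ is a left-normed commutator of $2e-1$ letters containing $b$. By (P1) and the induction hypothesis, $Z$ may be moved past edges, since the blocks in the errors contain $b$. Move $Z$ directly to the right of $[x,b']$. The letters of these two factors include $b$ and $b'$, so (P3) gives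
\[
\alpha[x,b'][v,d]\beta\equiv-\alpha[v,b'][x,d]\beta .
\]
The right side is, up to sign, a term of size $e$ whose block $[v,b']$ contains $b$ and $b'$. It is $\equiv0$ by (P2).
\end{proof}

Say that an edge has \emph{type} $j\in\{0,1,2\}$ if $j$ of its letters are singles. By (P1) and Lemma~\ref{lem:case4} with $e=2$, an edge of type $1$ or $2$ may be moved past any edge. This yields the following rule.

\begin{enumerate}
\item[(P5)] Let two edges of a product of $k$ edges with content $c$ have types that add up to at least $2$. If they share a letter, the product is $\equiv0$. In any case the product is congruent, up to sign, to a product in which the four letters are redistributed over two edges in any prescribed way and the other edges are the same.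
\end{enumerate}

Indeed, one of the two edges contains a single and can be moved next to the other; the four letters contain two singles, so (P4) applies.

As long as $y$ has an edge $[b,b']$ of type $2$ and an edge $[x,z]$ of type $0$, replace them by $[b,x]$ and $[b',z]$ using (P5). This lowers the number of edges of type $2$, so the process stops, and we may assume that $y$ has no edge of type $0$ or no edge of type $2$.

Suppose that $y$ has no edge of type $0$. A repeated letter lies in two edges, and both have type $1$. They share a letter, so $y\equiv0$ by (P5).

Suppose that $y$ has no edge of type $2$. The edges that contain singles are $[b_i,y_i]$, $1\le i\le s$, where the $b_i$ are the singles and the $y_i$ are repeated. If $y_i=y_j$ for some $i\ne j$, then $y\equiv0$ by (P5). Otherwise a second occurrence of $y_1$ lies in an edge $[y_1,z]$ of type $0$. The types of $[b_1,y_1]$ and $[y_1,z]$ add up to only $1$, so (P5) does not apply to them directly.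

If $s\ge3$, we borrow a single from the other edges. By (P5) replace $[b_2,y_2],[b_3,y_3]$ by $[b_2,b_3],[y_2,y_3]$, and then replace $[b_2,b_3],[y_1,z]$ by $[b_2,y_1],[b_3,z]$. The new product contains the edges $[b_1,y_1]$ and $[b_2,y_1]$ of type $1$, so it is $\equiv0$ by (P5).

If $s=2$, the letter $y_1$ has multiplicity exactly $2$. Move $[b_1,y_1]$ next to $[y_1,z]$. The multiset $S=\{b_1,y_1,y_1,z\}$ contains all occurrences of $b_1$ and of $y_1$, so $\operatorname{van}(S)\ge2$ and $S$ is removable. Two of its letters coincide, and (P4) gives $y\equiv0$.

This proves \eqref{eq:goal} in all cases. The induction on $m$ is complete, and Proposition~\ref{prop:main} and Theorem~\ref{thm:main} are proved. \qed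

\begin{remark}
The characteristic of $\mathcal K$ enters at the following places. Division by $2$ and by $3$ is used in Lemma~\ref{lem:M3}, and hence underlies Lemma~\ref{lem:oddbracket} and Theorem~\ref{thm:BJ}. Division by $2$ is used in the alternation principle, at the end of the proof of Lemma~\ref{lem:case3}, and in Proposition~\ref{prop:grass}, where the image of \eqref{eq:witness} carries the factor $2^{q+2l}$; in characteristic $2$ the algebra $C$ is commutative and detects nothing. Freeness of $A$ is used for the upper bounds, to define the maps to the test algebras.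
\end{remark}

\begin{thebibliography}{1}

\bibitem{Dangovski}
Rumen Rumenov Dangovski, \emph{On the Maximal Containments of Lower Central Series Ideals}, arXiv:1509.08030 (2015).

\end{thebibliography}
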